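\title{A Kawamata--Viehweg type inequality for nef divisors on matroids}

\begin{abstract}
Let $M$ be a loopless matroid of rank $r$, let $\zeta_M:K(M)\to A(M)$ be the exceptional isomorphism from its $K$-ring to its Chow ring, and let $\ell\in A^1(M)$ be an integral nef divisor. We prove that $(-1)^{r-1}\deg\zeta_M(-\ell)\ge 0$, which is a weaker version of a matroid Kawamata--Viehweg vanishing conjecture. We also determine when the inequality is strict, by a condition of Hall--Rado type on families of disjoint flats, we give sharp two-sided bounds, and we show that every graded piece of $\zeta_M(-\ell)$ has the expected sign. The proof expresses the number recursively through restrictions, contractions and truncations of $M$, and reduces its sign to the effectivity of an adjoint divisor.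
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $L$ be a nef and big line bundle on a smooth complex projective variety $Y$ of dimension $n$. The Kawamata--Viehweg vanishing theorem says that $H^q(Y,K_Y\otimes L)=0$ for $q>0$. With Serre duality this gives $(-1)^n\chi(Y,L^{-1})=h^0(Y,K_Y\otimes L)\ge0$. A matroid has a Chow ring with a degree map, a $K$-ring and a notion of nef divisor, all defined combinatorially. No projective variety is given with it, so there are no cohomology groups to vanish, but one can still ask for the sign of a number. This paper proves such a sign statement.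

\subsection*{Matroids}
A matroid $M$ on a finite set $E$ is given by an integer-valued function $\operatorname{rk}$ on subsets of $E$ with $\operatorname{rk}\emptyset=0$, with $\operatorname{rk}X\le\operatorname{rk}(X\cup e)\le\operatorname{rk}X+1$, and with the submodular inequality $\operatorname{rk}(X\cup Y)+\operatorname{rk}(X\cap Y)\le\operatorname{rk}X+\operatorname{rk}Y$. The closure $\operatorname{cl}X$ is the set of $e$ with $\operatorname{rk}(X\cup e)=\operatorname{rk}X$, and a \emph{flat} is a set equal to its closure. Intersections of flats are flats, the join of two flats is $F\vee G=\operatorname{cl}(F\cup G)$, and a flat strictly contained in another flat has strictly smaller rank. Throughout, $M$ is \emph{loopless}, which means that $\emptyset$ is a flat; its rank is $r=\operatorname{rk}E$, and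
\[ n=r-1 . \]
An \emph{atom} is a flat of rank one. If $A\subsetneq K$ are flats, a \emph{cover of $A$ in $K$} is a flat $C$ with $A\subsetneq C\subseteq K$ and $\operatorname{rk}C=\operatorname{rk}A+1$, and the sets $C\setminus A$ partition $K\setminus A$. For $A=\emptyset$ this says that every flat is a disjoint union of atoms. For a flat $F$, the restriction $M|F$ is the matroid on $F$ whose flats are the flats $G\subseteq F$, with the same ranks, and the contraction $M/F$ is the matroid on $E\setminus F$ whose flats are the sets $G\setminus F$ for flats $G\supseteq F$, of rank $\operatorname{rk}G-\operatorname{rk}F$. Both are loopless. A \emph{flag} is a chain $\mathcal F=(F_1\subsetneq\dots\subsetneq F_k)$ of nonempty proper flats, possibly empty, and $x_{\mathcal F}=x_{F_1}\cdots x_{F_k}$. In a sum $\sum_Fc_Fx_F$ the index runs over nonempty proper flats; elsewhere ``flat'' includes $\emptyset$ and $E$.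

\subsection*{The Chow ring}
Let $\Sigma_M$ be the Bergman fan of $M$, whose cones are indexed by flags, and let $i_M:X_M\hookrightarrow X_E$ be the inclusion of its toric variety in the permutohedral variety. The Chow ring of $M$ is
\[ A(M)=A^\bullet(X_M)=\mathbb Z[x_F: F\text{ a nonempty proper flat}]/(I+J), \]
where $I$ is generated by the products $x_Fx_G$ with $F,G$ incomparable and $J$ by the elements $\sum_{F\ni i}x_F-\sum_{F\ni j}x_F$ for $i,j\in E$. The degree map $\deg:A^n(M)\to\mathbb Z$ is determined by $\deg x_{\mathcal F}=1$ for every maximal flag, that is, every flag with $n$ members. We extend $\deg$ to $A(M)$ by applying it to the component in $A^n(M)$. For nonempty $S\subseteq E$ and any $i\in S$ put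
\[ \alpha_S=\sum_{F\ni i,\ F\not\supseteq S}x_F,\qquad \alpha=\alpha_E=\sum_{F\ni i}x_F . \]
The relations $J$ say that $\alpha$ does not depend on $i$, and then
\begin{equation}\label{eq:alphaS}
\alpha_S=\alpha-\sum_{F\supseteq S}x_F
\end{equation}
shows the same for $\alpha_S$. The same formula, summed over nonempty proper subsets of $E$, defines classes $\alpha_S\in A^1(X_E)$ that restrict to these. Those with $|S|\ge2$ form a basis of $A^1(X_E)$, and $i_M^*:A^1(X_E)\to A^1(M)$ is surjective.

\subsection*{The exceptional isomorphism}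
Let $K(M)=K(X_M)$. For an integral class $l\in A^1(M)$, write $l\in K(M)$ for the class of the line bundle with first Chern class $l$, and $-l$ for that of its dual. There is a unique ring isomorphism $\zeta_E:K(X_E)\to A(X_E)$ with $\zeta_E(-\alpha_S)=1-\alpha_S$ for all nonempty $S$; this is the exceptional isomorphism of Larson, Li, Payne and Proudfoot. It descends to a ring isomorphism $\zeta_M:K(M)\to A(M)$ with $\zeta_M(i_M^*\xi)=i_M^*\zeta_E(\xi)$. If $\ell=\sum_Sc_S\alpha_S$ with $c_S\in\mathbb Z$, then
\begin{equation}\label{eq:zeta}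
\zeta_M(-\ell)=\prod_S(1-\alpha_S)^{c_S},
\end{equation}
where $(1-\alpha_S)^{-1}=1+\alpha_S+\alpha_S^2+\cdots$ is a finite sum by nilpotence. Formula \eqref{eq:zeta} is all that we use about $\zeta_M$. We write $\zeta_M(-\ell)_j$ for the component in $A^j(M)$ and
\[ N_M(\ell)=(-1)^{r-1}\deg\zeta_M(-\ell). \]

\subsection*{Nef divisors}
A representation $\ell=\sum_Fc_Fx_F$ with real $c_F$ is \emph{adapted} to a flag $\mathcal F$ if $c_F=0$ for $F\in\mathcal F$ and $c_F\ge0$ whenever $\mathcal F\cup\{F\}$ is a flag. A class $\ell\in A^1(M)\otimes\mathbb R$ is \emph{nef} if it has a representation adapted to each flag, the empty flag included. Equivalently, $\ell$ is represented by a piecewise linear function on $\Sigma_M$ that is convex around every cone in this local sense. A class is \emph{effective} if it is a nonnegative real combination of the $x_F$; this is the condition for the empty flag alone.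

\subsection*{Results}
The problem, taken from \cite{Cheng}, is a weaker version of a matroid Kawamata--Viehweg vanishing conjecture: is $N_M(\ell)\ge0$ for every integral nef $\ell$? The answer is yes.

\begin{theorem}\label{thm:main}
Let $M$ be a loopless matroid of rank $r$ and let $\ell\in A^1(M)$ be an integral nef class. Then $(-1)^{r-1}\deg\zeta_M(-\ell)\ge0$.
\end{theorem}

The simplest case is $\ell=d\alpha$ with $d\ge0$. Since $\deg\alpha^n=1$ (Section \ref{sec:ops}), formula \eqref{eq:zeta} gives $N_M(d\alpha)=\binom dn$, and this is $h^0(\mathbb P^n,K_{\mathbb P^n}\otimes\mathcal O(d+1))$. So one should think of $N_M(\ell)$ as counting sections of an adjoint bundle for $L=\ell+\alpha$; Remark \ref{rem:KV} makes this exact for line arrangements in the complex plane. More generally, each $\alpha_S$ is nef and products of nef classes have nonnegative degree (Section \ref{sec:coord}), so the theorem is immediate from \eqref{eq:zeta} when all $c_S\ge0$. The difficulty is that a nef class can have negative $c_S$ (Example \ref{ex:nef}), and then the expansion of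 \eqref{eq:zeta} contains terms of both signs.

To say when the inequality is strict we need coordinates. If $n\ge1$, every $\ell\in A^1(M)$ can be written uniquely as $\ell=d\alpha-\sum_Fm(F)x_F$ with $m(F)=0$ for all atoms $F$ (Section \ref{sec:coord}). The \emph{truncation} $TM$ is the matroid of rank $r-1$ on $E$ whose proper flats are the flats of $M$ of rank at most $n-1$, and $\rho:A(M)\to A(TM)$ is the ring map that sends $x_F$ to $x_F$ if $\operatorname{rk}F\le n-1$ and to $0$ otherwise.

\begin{theorem}\label{thm:strict}
Let $n=r-1\ge1$ and let $\ell=d\alpha-\sum_Fm(F)x_F$ be integral and nef, with $m$ vanishing on atoms. The following are equivalent.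
\begin{enumerate}
\item $(-1)^{r-1}\deg\zeta_M(-\ell)>0$.
\item $\sum_{F\in\mathcal P}(m(F)-\operatorname{rk}F+1)\le d-n$ for every (possibly empty) set $\mathcal P$ of pairwise disjoint nonempty proper flats.
\item $(d-n)\alpha-\sum_F(m(F)-\operatorname{rk}F+1)x_F$ is a nonnegative real combination of the $x_F$.
\end{enumerate}
If they hold, then
\[ \tfrac1n\,N_{TM}(\rho\ell)\ \le\ N_M(\ell)\ \le\ \tfrac{d-n+1}{n}\,N_{TM}(\rho\ell). \]
In all cases $0\le(-1)^{r-1}\deg\zeta_M(-\ell)\le\binom dn$. These bounds are sharp: $\ell=d\alpha$ gives $N_M(\ell)=\binom dn$ and equality on the right for every $d\ge n$, and $\ell=n\alpha$ gives equality on the left.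
\end{theorem}

Condition (2) is of Hall--Rado type. The sign statement extends to all degrees.

\begin{theorem}\label{thm:graded}
Let $\ell\in A^1(M)$ be integral and nef. For all $j$, all flags $F_1\subsetneq\dots\subsetneq F_{n-j}$ of nonempty proper flats and all nef $\eta_1,\dots,\eta_{n-j}\in A^1(M)\otimes\mathbb R$,
\[ (-1)^j\deg\big(\zeta_M(-\ell)_j\,x_{F_1}\cdots x_{F_{n-j}}\big)\ge0,\qquad (-1)^j\deg\big(\zeta_M(-\ell)_j\,\eta_1\cdots\eta_{n-j}\big)\ge0 . \]
\end{theorem}

\subsection*{Outline}
Section \ref{sec:three} carries out the whole argument by hand in rank three. In general, Section \ref{sec:ops} writes $nN_M(\ell)$ as the value on an adjoint class $\ell+\kappa_M$ of a linear functional that is nonnegative on each $x_F$ by induction. Sections \ref{sec:mult} and \ref{sec:eff} show that $\ell+\kappa_M$ is effective as soon as inequalities like those in (2) hold. Section \ref{sec:ind} closes the induction by proving, together with Theorem \ref{thm:main}, that positivity forces these inequalities. Section \ref{sec:more} proves Theorems \ref{thm:strict} and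 \ref{thm:graded}.

\section{Coordinates on divisor classes}\label{sec:coord}

A flat contains $S$ if and only if it contains $\operatorname{cl}S$, so $\alpha_S=\alpha_{\operatorname{cl}S}$. If $\operatorname{rk}S=1$, every flat through $i\in S$ contains $S$, so $\alpha_S=0$.

\begin{lemma}\label{lem:basis}
Let $r\ge2$. The group $A^1(M)$ is free. One basis consists of $\alpha$ and the $x_F$ with $\operatorname{rk}F\ge2$; another consists of the $\alpha_S$ with $S$ a flat of rank at least $2$.
\end{lemma}

\begin{proof}
The group $A^1(M)$ has generators $\alpha$ and $x_F$ and one relation $\alpha=\sum_{F\supseteq i}x_F$ for each atom $i$. This relation contains $x_i$ and no other atom, so it eliminates $x_i=\alpha-\sum_{F\supsetneq i}x_F$. This gives the first basis. By \eqref{eq:alphaS}, $\alpha_E=\alpha$ and $\alpha-\alpha_S=x_S+\sum_{F\supsetneq S}x_F$ for proper $S$, so the second set is related to the first by a triangular matrix with diagonal entries $\pm1$.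
\end{proof}

For $r=1$ we have $A(M)=\mathbb Z$ and $A^1(M)=0$. To remove signs, for an integral class $\ell=\sum_Sc_S\alpha_S$ put
\[ e(\ell)=\prod_S(1+\alpha_S)^{c_S}=\sum_je_j(\ell),\qquad e_j(\ell)\in A^j(M). \]
Here $S$ may run over arbitrary nonempty subsets: grouping the factors by $\operatorname{cl}S$ and using Lemma \ref{lem:basis} shows that $e(\ell)$ depends only on $\ell$. We have $e(\ell+\ell')=e(\ell)e(\ell')$, $e_0(\ell)=1$, $e_1(\ell)=\ell$, and by \eqref{eq:zeta}
\[ e_j(\ell)=(-1)^j\zeta_M(-\ell)_j,\qquad N_M(\ell)=\deg e_n(\ell). \]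

Now write $\ell=\sum_Sc_S\alpha_S$ with $S$ running over flats of rank at least $2$ and $c_S$ real, and put $m(F)=\sum_{S\subseteq F}c_S$ for every flat $F$, and $d=m(E)$. Then $m$ vanishes on $\emptyset$ and on atoms, and \eqref{eq:alphaS} gives the \emph{normal form}
\begin{equation}\label{eq:normal}
\ell=d\alpha-\sum_Fm(F)x_F .
\end{equation}
By Lemma \ref{lem:basis}, any expression of this shape whose coefficient function vanishes on atoms is the normal form. We call $d$ the \emph{degree} and $m$ the \emph{multiplicity function} of $\ell$. The \emph{excess} of a nonempty flat is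
\[ v(F)=m(F)-\operatorname{rk}F+1, \]
and we set $v(\emptyset)=0$. Thus $v$ vanishes on atoms and $v(E)=d-n$.

The definition of nef speaks of all representations of $\ell$. They are parametrized by weights on atoms. For a real function $a$ on the atoms put $a(F)=\sum_{i\subseteq F}a_i$.

\begin{lemma}\label{lem:reps}
Let $r\ge2$ and let $\ell$ have degree $d$ and multiplicity function $m$. Then $\ell=\sum_Fc_Fx_F$ if and only if there is a function $a$ on atoms with $a(E)=d$ and $c_F=a(F)-m(F)$ for all $F$. In that case $a_i=c_i$ for atoms $i$.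
\end{lemma}

\begin{proof}
For any $a$ we have $a(E)\alpha=\sum_ia_i\sum_{F\supseteq i}x_F=\sum_Fa(F)x_F$. This proves ``if''. Conversely, given $(c_F)$, put $a_i=c_i$. Then $\ell=a(E)\alpha-\sum_F(a(F)-c_F)x_F$ has vanishing coefficients on atoms, so it is the normal form.
\end{proof}

In particular an effective class has degree $d=a(E)\ge0$.

\begin{example}\label{ex:nef}
Each $\alpha_S$ is nef. Given a flag, put $F_0=\emptyset$ and $F_{k+1}=E$, take $j$ with $S\not\subseteq F_j$ and $S\subseteq F_{j+1}$, and choose $i\in S\setminus F_j$. The defining sum for $\alpha_S$ has coefficients $0$ and $1$ and contains no member of the flag. The class $\beta=\sum_Fx_F-\alpha=\sum_{F\not\ni i}x_F$ is nef too: choose $i$ in the smallest member of the flag. For the matroid on $\{1,2,3\}$ in which every subset is a flat, Lemma \ref{lem:reps} gives $d=2$ and $m=1$ on the three flats of rank two, so $\beta=\alpha_{12}+\alpha_{13}+\alpha_{23}-\alpha$ has $c_E=-1$.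
\end{example}

Call $\xi\in A^q(M)\otimes\mathbb R$ \emph{flag-nonnegative} if $\deg(\xi\,x_{\mathcal F})\ge0$ for every flag $\mathcal F$ with $n-q$ members.

\begin{lemma}\label{lem:products}
If $\xi\in A^q(M)\otimes\mathbb R$ is flag-nonnegative, $q<n$, and $\eta$ is nef, then $\xi\eta$ is flag-nonnegative. In particular a product of $n$ nef classes has nonnegative degree.
\end{lemma}

\begin{proof}
Let $\mathcal F$ have $n-q-1$ members and let $\eta=\sum_Gc_Gx_G$ be adapted to $\mathcal F$. In $\eta\,x_{\mathcal F}$ the terms with $G\in\mathcal F$ have $c_G=0$, and the terms with $G$ incomparable to a member of $\mathcal F$ vanish. So $\deg(\xi\eta\,x_{\mathcal F})=\sum_Gc_G\deg(\xi\,x_Gx_{\mathcal F})\ge0$, the sum being over $G\notin\mathcal F$ with $\mathcal F\cup\{G\}$ a flag. For the last claim start from $\xi=1$.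
\end{proof}

\section{Rank three}\label{sec:three}

Let $r=3$, so $n=2$. Write $i,j$ for atoms and $p,q$ for flats of rank two. If we compute $\alpha$ with an atom not contained in $p$, no term is comparable to $p$, so $\alpha x_p=0$. With an atom $i\subseteq p$ we get $0=\alpha x_p=x_ix_p+x_p^2$, so $\deg x_p^2=-1$. Also $x_px_q=0$ for $p\ne q$, and $\alpha^2=\alpha x_i=x_ix_{i\vee j}$ for $j\neq i$ has degree $1$. Hence $\deg\alpha_p^2=\deg(\alpha-x_p)^2=0$.

Let $\ell$ be integral. Then $c_p=m(p)$, $c_E=d-\sum_pm(p)$, and $e_2(\ell)=\frac12\big(\ell^2-\sum_Sc_S\alpha_S^2\big)$. With $\binom x2=x(x-1)/2$ and $\kappa=-\alpha+\sum_px_p$ this gives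
\begin{equation}\label{eq:rank3}
N_M(\ell)=\binom d2-\sum_p\binom{m(p)}2=\tfrac12\deg\big(\ell\,(\ell+\kappa)\big).
\end{equation}
Effectivity of $\ell$ is not enough for the sign: $\ell=x_p$ has $d=0$, $m(p)=-1$ and $N_M(\ell)=-1$.

\begin{lemma}\label{lem:nef3}
In rank three, $\ell$ is nef if and only if \textup{(i)} there is $a\ge0$ on atoms with $a(E)=d$ and $a(p)\ge m(p)$ for all $p$; \textup{(ii)} $m(p)\ge0$ for all $p$; \textup{(iii)} $\sum_{p\supseteq i}m(p)\le d$ for every atom $i$.
\end{lemma}

\begin{proof}
Use Lemma \ref{lem:reps}. Condition (i) is the condition for the empty flag. The flag $(p)$ asks for $a(p)=m(p)$ with $a_j\ge0$ for $j\subseteq p$, which forces (ii). Conversely, under (ii), put weight $m(p)$ on an atom of $p$ other than a given $i\subseteq p$ and weight $d-m(p)$ on an atom outside $p$; this is adapted to $(p)$ and to $(i\subsetneq p)$. The flag $(i)$ asks for $a_i=0$ and $a(p)\ge m(p)$ for $p\supseteq i$. The sets $p\setminus i$ partition $E\setminus i$, so $\sum_{p\supseteq i}a(p)=d$, and such an $a$ exists if and only if (iii) holds.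
\end{proof}

Let $\ell$ be integral and nef. Then $0\le m(p)\le d$, and
\begin{equation}\label{eq:twopoints}
m(p)+m(q)\le d\qquad(p\ne q),
\end{equation}
by (i) if $p\cap q=\emptyset$ and by (ii), (iii) if $p\cap q$ is an atom. By Lemma \ref{lem:products}, $\deg(\ell\,x_F)\ge0$ for all $F$. So by \eqref{eq:rank3} it is enough to show that $\ell+\kappa$ is effective. If $d=0$ it is not, because its degree is $-1$; but then $\ell=0$ and $N_M(\ell)=0$. If $d\ge1$, we shrink $\ell$ to the right degree and collect the rest:
\[ \ell+\kappa=(d-1)\alpha-\sum_p(m(p)-1)x_p=\Big(1-\frac1d\Big)\ell+\sum_p\Big(1-\frac{m(p)}d\Big)x_p . \]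
This is effective, and Theorem \ref{thm:main} holds in rank three.

When is $N_M(\ell)>0$? If $d\le1$, all binomial coefficients in \eqref{eq:rank3} vanish. If $m(p)=d$ for some $p$, then $m(q)=0$ for $q\ne p$ by \eqref{eq:twopoints}, and again $N_M(\ell)=0$. So let $d\ge2$ and $m(p)\le d-1$ for all $p$. We claim that $D=\ell+\kappa-\alpha=(d-2)\alpha-\sum_p(m(p)-1)x_p$ is effective; then $2N_M(\ell)\ge\deg(\ell\alpha)=d>0$. If $m(p)\le d/2$ for all $p$, shrinking works again: $D=(1-\frac2d)\ell+\sum_p(1-\frac{2m(p)}d)x_p$. If $m(p)>d/2$ for some $p$, the coefficient of $x_p$ is negative and a second effective class is needed, namely $\ell_p=m(p)\alpha_p=m(p)(\alpha-x_p)$, the part of $\ell$ that comes from $p$. With $\theta_1=1/m(p)$ and $\theta_2=1/(d-m(p))$ we have $\theta_1<\theta_2\le1$, and comparison of the coefficients of $\alpha$, $x_p$ and $x_q$ gives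
\begin{equation}\label{eq:twostep}
D=(\theta_2-\theta_1)\,\ell_p+(1-\theta_2)\,\ell+\sum_{q\ne p}\big(1-\theta_2m(q)\big)x_q .
\end{equation}
The last coefficients are nonnegative by \eqref{eq:twopoints}.

The general proof has the same three parts: a recursion extending \eqref{eq:rank3} (Lemma \ref{lem:rec}), a decomposition extending \eqref{eq:twostep} along a chain of families of flats, here $\emptyset,\{p\},\{E\}$ (Proposition \ref{prop:eff}), and a vanishing statement for the cases in which the adjoint class is not effective (Proposition \ref{prop:AB}).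

\begin{remark}\label{rem:KV}
Suppose that $M$ comes from an arrangement of lines in $\mathbb P^2_{\mathbb C}$, so that atoms are lines and flats of rank two are intersection points. Let $Y$ be the blow-up at these points, with line class $H$ and exceptional curves $E_p$. The map $\alpha\mapsto H$, $x_p\mapsto E_p$ identifies $A^1(M)$ with $\operatorname{Pic}Y$, preserves intersection numbers, and sends $x_i$ to the strict transform of the line $i$. A class $\ell$ that is nef in our sense is a nonnegative combination of these curves and meets each of them nonnegatively, so it is nef on $Y$. Then $L=\ell+H$ is nef with $L^2\ge1$, hence big. Since $K_Y=-3H+\sum_pE_p$, Riemann--Roch gives $\chi(K_Y+L)=1+\frac12L(L+K_Y)=\binom d2-\sum_p\binom{m(p)}2$. By \eqref{eq:rank3} and Kawamata--Viehweg vanishing, $N_M(\ell)=h^0(Y,K_Y+L)$, and $K_Y+L$ is the class $D$, the class in condition (3) of Theorem \ref{thm:strict}.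
\end{remark}

\section{Restriction, truncation and a recursion}\label{sec:ops}

For $n\ge1$ and integral $\ell$ consider the linear functional
\[ w(\eta)=\deg\big(e_{n-1}(\ell)\,\eta\big),\qquad \eta\in A^1(M)\otimes\mathbb R . \]
In rank three it is $\eta\mapsto\deg(\ell\eta)$. We show that $w(x_F)$ and $w(\alpha_S)$ are computed by the numbers $N$ of matroids of smaller rank, and that $nN_M(\ell)$ is a value of $w$.

\subsection*{Restriction to a boundary divisor}
Let $F$ be a nonempty proper flat. The star of the ray of $F$ in $\Sigma_M$ is $\Sigma_{M|F}\times\Sigma_{M/F}$, and there is a ring map $\iota_F^*:A(M)\to A(M|F)\otimes A(M/F)$ with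
\[ x_G\mapsto x_G\otimes1\ (G\subsetneq F),\qquad x_G\mapsto1\otimes x_{G\setminus F}\ (G\supsetneq F),\qquad x_G\mapsto0\ (G,F\text{ incomparable}), \]
such that $\deg_M(x_F\xi)=(\deg\otimes\deg)(\iota_F^*\xi)$; see \cite{AHK} and \cite[\S2]{BHMPW}. Define $\ell|F$ and $\ell/F$ by $\iota_F^*\ell=(\ell|F)\otimes1+1\otimes(\ell/F)$.

\begin{lemma}\label{lem:res}
Let $\ell$ be integral. Then $\iota_F^*e(\ell)=e(\ell|F)\otimes e(\ell/F)$ and
\[ w(x_F)=N_{M|F}(\ell|F)\,N_{M/F}(\ell/F). \]
The multiplicity function and the excess of $\ell|F$ are the restrictions of $m$ and $v$ to the flats contained in $F$. If $\ell$ is nef, so are $\ell|F$ and $\ell/F$.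
\end{lemma}

\begin{proof}
If $S\subseteq F$, the flats in the sum defining $\alpha_S$ do not contain $F$, so $\iota_F^*\alpha_S=\alpha_S\otimes1$. If $S\not\subseteq F$, choose $i\in S\setminus F$; the flats in the sum are not contained in $F$, and a flat $G\supsetneq F$ contains $S$ if and only if $G\setminus F$ contains $S\setminus F$, so $\iota_F^*\alpha_S=1\otimes\alpha_{S\setminus F}$. Hence $\ell|F=\sum_{S\subseteq F}c_S\alpha_S$ and $\ell/F=\sum_{S\not\subseteq F}c_S\alpha_{S\setminus F}$. This gives the formula for $\iota_F^*e(\ell)$ and the multiplicity function of $\ell|F$. The top degrees of the two factors are $\operatorname{rk}F-1$ and $r-\operatorname{rk}F-1$, with sum $n-1$, which gives $w(x_F)$.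

Let $\ell$ be nef and let $\mathcal G'$, $\mathcal G''$ be flags of $M|F$ and $M/F$. View $\mathcal G''$ as a flag of flats above $F$ and take a representation of $\ell$ adapted to $\mathcal G'\cup\{F\}\cup\mathcal G''$. Since $c_F=0$, we can apply $\iota_F^*$ term by term and get $\ell|F=\sum_{G\subsetneq F}c_Gx_G$ and $\ell/F=\sum_{G\supsetneq F}c_Gx_{G\setminus F}$. A flat $G\subsetneq F$ comparable to all of $\mathcal G'$ is comparable to the whole flag, and likewise above $F$, so these representations are adapted to $\mathcal G'$ and $\mathcal G''$.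
\end{proof}

\subsection*{Principal truncation}
Multiplication by $\alpha_S$ corresponds to cutting with a general hyperplane through the flat $S$. Let $S$ be a flat of rank at least $2$ and write $[\,\cdot\,]$ for $1$ or $0$ according as a statement is true or false. The \emph{principal truncation} $T=T_SM$ is the matroid on $E$ with
\[ \operatorname{rk}_TX=\operatorname{rk}X-[\operatorname{cl}X\supseteq S]=\min\big(\operatorname{rk}X,\ \operatorname{rk}(X\cup S)-1\big), \]
the contraction of the principal extension of $M$ into $S$. The second expression shows that this is a rank function: it vanishes on $\emptyset$, both entries increase by $0$ or $1$ when an element is added, and submodularity follows by applying submodularity of $\operatorname{rk}$ to whichever of $X$, $X\cup S$ and of $Y$, $Y\cup S$ attain the minimum. The rank of $T$ is $r-1$, and $T$ is loopless because no atom contains $S$. A flat of $T$ is a flat of $M$. A flat $F\supseteq S$ of $M$ is a flat of $T$, and a flat $F\not\supseteq S$ fails to be one exactly when $\operatorname{cl}(F\cup e)\supseteq S$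 for some $e$. So the flats of $T$, called \emph{$T$-flats}, are
\[ \text{the flats }F\supseteq S,\quad\text{and the flats }F\not\supseteq S\text{ with }\operatorname{rk}(F\vee S)\ge\operatorname{rk}F+2 . \]
For $S=E$ this is the truncation $TM$. Let $\rho:A(M)\to A(T)$ send $x_F$ to $x_F$ if $F$ is a $T$-flat and to $0$ otherwise. It respects the generators of $I$ and $J$, so it is a ring map, and $\rho(\alpha_{S'})=\alpha_{S'}$ for all nonempty $S'$. Hence $\rho(e(\ell))=e(\rho\ell)$.

\begin{lemma}\label{lem:trunc}
For $\xi\in A^{n-1}(M)$ we have $\deg_M(\alpha_S\xi)=\deg_T(\rho\xi)$. In particular $w(\alpha_S)=N_T(\rho\ell)$. If $\ell$ is nef, so is $\rho\ell$.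
\end{lemma}

\begin{proof}
First, the monomials $x_{\mathcal F}$ span $A(M)$. By induction on the degree it suffices to rewrite $x_{F_j}x_{\mathcal F}$ for $F_j\in\mathcal F$. Choose $i\in F_j\setminus F_{j-1}$ and $i'\in F_{j+1}\setminus F_j$, where the flag is extended by $\emptyset$ and $E$. The relation $\sum_{G\ni i}x_G=\sum_{G\ni i'}x_G$ expresses $x_{F_j}$ through the $x_G$ with $G\notin\mathcal F$, and each $x_Gx_{\mathcal F}$ is $0$ or a flag monomial.

So let $\xi=x_{F_1}\cdots x_{F_{n-1}}$ for a flag, with $F_0=\emptyset$ and $F_n=E$. Of the $n$ steps $F_j\subsetneq F_{j+1}$, one raises the rank by $2$ and the others by $1$. Let $k$ be the index with $S\not\subseteq F_k$ and $S\subseteq F_{k+1}$, and compute $\alpha_S$ with $i\in S\setminus F_k$. No $F_j$ occurs in the sum, so $\deg(\alpha_S\xi)$ counts the flats $G$ with $F_k\subsetneq G\subsetneq F_{k+1}$, $i\in G$, $S\not\subseteq G$. Such a $G$ needs $\operatorname{rk}F_{k+1}=\operatorname{rk}F_k+2$, and then the only candidate is $G=\operatorname{cl}(F_k\cup i)$. As $G\subseteq F_k\vee S\subseteq F_{k+1}$,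 it fails to contain $S$ exactly when $F_k\vee S=F_{k+1}$. Thus $\deg(\alpha_S\xi)$ is $1$ if
\begin{equation}\label{eq:step}
\operatorname{rk}F_{k+1}=\operatorname{rk}F_k+2\quad\text{and}\quad F_k\vee S=F_{k+1},
\end{equation}
and $0$ otherwise. On the other side, $\deg_T(\rho\xi)$ is $1$ if all $F_j$ are $T$-flats, since $n-1$ of them form a maximal flag of $T$, and $0$ otherwise.

Assume \eqref{eq:step}. The flats $F_j$ with $j>k$ contain $S$. For $1\le j\le k$ we have $\operatorname{rk}F_j=j$, and submodularity for $F_k$ and $F_j\vee S$ gives $\operatorname{rk}(F_j\vee S)\ge\operatorname{rk}(F_k\vee S)-(k-j)=j+2$. So all $F_j$ are $T$-flats. Conversely, let all $F_j$ be $T$-flats. Then $\operatorname{rk}_TF_j=j$ for $0\le j\le n$, so $\operatorname{rk}F_k=k$ and $\operatorname{rk}F_{k+1}=k+2$. Since $F_k$ is a $T$-flat not containing $S$, we have $\operatorname{rk}(F_k\vee S)\ge k+2$, and $F_k\vee S\subseteq F_{k+1}$ gives \eqref{eq:step}.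

For nefness, apply $\rho$ to a representation of $\ell$ adapted to a given flag of $T$-flats.
\end{proof}

Taking $S=E$ repeatedly gives $\deg_M\alpha^n=\deg_{TM}\alpha^{n-1}=\dots=1$. We also need the excess after truncation. The only subtlety is that a flat $S$ of rank two becomes an atom.

\begin{lemma}\label{lem:truncv}
Let $n\ge2$, and put $\delta=m(S)$ if $\operatorname{rk}S=2$ and $\delta=0$ otherwise. The multiplicity function and the excess of $\rho\ell$ on $T=T_SM$ are
\[ m_T(F)=m(F)-\delta\,[F\supseteq S],\qquad v_T(F)=v(F)+(1-\delta)\,[F\supseteq S] \]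
for all nonempty $T$-flats $F$, including $E$. In particular, on $TM$ the degree is $d$, $v_T(F)=v(F)$ for proper $F$, and $v_T(E)=d-n+1$.
\end{lemma}

\begin{proof}
Applying $\rho$ to \eqref{eq:normal} gives $\rho\ell=d\alpha-\sum m(F)x_F$, summed over nonempty proper $T$-flats. An atom of $T$ is an atom of $M$ or a flat of rank two containing $S$. If $\operatorname{rk}S\ge3$, the second kind does not occur and this is the normal form. If $\operatorname{rk}S=2$, then $S$ is a proper flat and an atom of $T$; substituting $x_S=\alpha-\sum_{F\supsetneq S}x_F$ gives the normal form with the stated $m_T$. The formula for $v_T$ follows from $\operatorname{rk}_TF=\operatorname{rk}F-[F\supseteq S]$. For $S=E$ we have $\operatorname{rk}S=n+1\ge3$.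
\end{proof}

\subsection*{The recursion}
Put
\[ \kappa_M=-(n-1)\alpha+\sum_F(\operatorname{rk}F-1)x_F . \]
For $r=3$ this is the class $\kappa$ of \eqref{eq:rank3}. What makes it the right class is an identity of adjunction type: for $n\ge2$ and $T=T_SM$,
\begin{equation}\label{eq:adj}
\kappa_T=\rho(\kappa_M)+\alpha_S .
\end{equation}
Indeed $\kappa_T-\rho(\kappa_M)=\alpha-\sum_{F\supseteq S}x_F$, because $n$ drops by one and $\operatorname{rk}_TF=\operatorname{rk}F-[F\supseteq S]$.

\begin{lemma}\label{lem:rec}
For $n\ge1$ and every integral $\ell$ we have $n\,N_M(\ell)=\deg\big(e_{n-1}(\ell)(\ell+\kappa_M)\big)$.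
\end{lemma}

\begin{proof}
For $n=1$ all nonempty proper flats are atoms, so $\kappa_M=0$, and both sides equal $\deg\ell$. Let $n\ge2$ and let $\Delta_M(\ell)$ be the left side minus the right side. Then $\Delta_M(0)=0$, since $e_j(0)=0$ for $j\ge1$. Let $S$ be a flat of rank at least $2$ and write $e_j=e_j(\ell)$. From $e_j(\ell+\alpha_S)=e_j+e_{j-1}\alpha_S$ we get
\begin{align*}
\Delta_M(\ell+\alpha_S)-\Delta_M(\ell)&=\deg\big(n\,e_{n-1}\alpha_S-e_{n-1}\alpha_S-e_{n-2}\alpha_S(\ell+\kappa_M+\alpha_S)\big)\\
&=\deg_T\big((n-1)e_{n-1}(\rho\ell)-e_{n-2}(\rho\ell)(\rho\ell+\kappa_T)\big)=\Delta_T(\rho\ell),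
\end{align*}
by Lemma \ref{lem:trunc} and \eqref{eq:adj}. This is $0$ by induction on $n$. The $\alpha_S$ generate $A^1(M)$, so $\Delta_M$ is constant, hence zero.
\end{proof}

By \eqref{eq:normal}, $\ell+\kappa_M=(d-n+1)\alpha-\sum_Fv(F)x_F$; this is where the excess comes from. Lemma \ref{lem:rec} reads
\begin{equation}\label{eq:rec}
n\,N_M(\ell)=w(\ell+\kappa_M)=(d-n+1)\,w(\alpha)-\sum_Fv(F)\,w(x_F).
\end{equation}

\section{Inequalities for the multiplicities of a nef class}\label{sec:mult}

In this section and the next, $r\ge2$ and $\ell$ is nef; integrality is not used. We first extend \eqref{eq:twopoints}.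

\begin{lemma}\label{lem:super}
Let $A\subsetneq K$ be flats and let $F_1,\dots,F_k$ be flats with $A\subsetneq F_j\subseteq K$ and $F_i\cap F_j=A$ for $i\ne j$. Then
\[ \sum_j\big(m(F_j)-m(A)\big)\le m(K)-m(A). \]
In particular $m$ is nonnegative, monotone, and supermodular: $m(F)+m(G)\le m(F\vee G)+m(F\cap G)$ for all flats $F,G$. Moreover, for every nonempty flat $K$ there is a function $a$ on atoms with $a(K)=m(K)$ and $a(F)\ge m(F)$ for all flats $F\subseteq K$.
\end{lemma}

\begin{proof}
Take a representation adapted to the flag formed by those of $A,K$ that are nonempty and proper, and let $a$ be as in Lemma \ref{lem:reps}. Then $a(A)=m(A)$, $a(K)=m(K)$, and $a(F)\ge m(F)$ for $A\subseteq F\subseteq K$.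

Let $A=\emptyset$. This is the last claim, and $a_i\ge m(i)=0$ for atoms $i\subseteq K$. As the $F_j$ are disjoint, $\sum_jm(F_j)\le\sum_ja(F_j)\le a(K)=m(K)$. The cases $k=0$ and $k=1$ are nonnegativity and monotonicity.

For general $A$ the numbers $a_i$ may be negative, and covers take the place of atoms. For each cover $C$ of $A$ in $K$ we have $a(C)-a(A)\ge m(C)-m(A)\ge0$. The set $F_j\setminus A$ is the disjoint union of the $C\setminus A$ with $C\subseteq F_j$, and no cover lies in two of the $F_j$. Hence
\[ \sum_j\big(m(F_j)-m(A)\big)\le\sum_j\sum_{C\subseteq F_j}\big(a(C)-a(A)\big)\le\sum_C\big(a(C)-a(A)\big)=m(K)-m(A). \]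
Supermodularity is an equality for comparable $F,G$, and otherwise it is the case $A=F\cap G$, $K=F\vee G$, $k=2$.
\end{proof}

For a nonempty flat $H$ put $\ell_H=\sum_{S\subseteq H}c_S\alpha_S=m(H)\alpha-\sum_Fm(F\cap H)x_F$. Thus $\ell_E=\ell$, and $\ell_p$ is the class used in \eqref{eq:twostep}.

\begin{corollary}\label{cor:ellH}
The class $\ell_H$ is effective.
\end{corollary}

\begin{proof}
Take $a$ as in Lemma \ref{lem:super} for $K=H$. Then $m(H)\alpha=\sum_{i\subseteq H}a_i\alpha=\sum_Fa(F\cap H)x_F$, so $\ell_H=\sum_F\big(a(F\cap H)-m(F\cap H)\big)x_F$ has nonnegative coefficients.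
\end{proof}

\subsection*{Packings and saturation}
A \emph{packing} is a set $\mathcal P$ of pairwise disjoint flats of rank at least $2$. The empty set is a packing, and $\{E\}$ is the only packing containing $E$. Write $\mathcal P\le\mathcal Q$ if each member of $\mathcal P$ lies in a member of $\mathcal Q$, which is then unique. This is a partial order with minimum $\emptyset$ and maximum $\{E\}$. Put $m(\mathcal P)=\sum_{H\in\mathcal P}m(H)$ and $v(\mathcal P)=\sum_{H\in\mathcal P}v(H)$. Grouping the members of $\mathcal P$ by the member of $\mathcal Q$ that contains them, Lemma \ref{lem:super} with $A=\emptyset$ gives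
\begin{equation}\label{eq:mono}
\mathcal P\le\mathcal Q\ \Longrightarrow\ m(\mathcal P)\le m(\mathcal Q).
\end{equation}

We shall compare an extremal packing $\mathcal P$ with the packing obtained by inserting a new flat $K_0$. The flat must first be enlarged until it is compatible with $\mathcal P$. Starting from a nonempty flat $K_0$, replace $K_t$ by $K_{t+1}=K_t\vee H$ as long as some $H\in\mathcal P$ meets $K_t$ without being contained in it. The final flat $K$ is a \emph{saturation} of $K_0$. It contains the members of $\mathcal P_K=\{H\in\mathcal P:H\subseteq K\}$ and is disjoint from the others. If $\operatorname{rk}K\ge2$, then $\mathcal P[K]=(\mathcal P\setminus\mathcal P_K)\cup\{K\}$ is a packing with $\mathcal P[K]\ge\mathcal P$. We have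
\begin{equation}\label{eq:sat}
\operatorname{rk}K\le\operatorname{rk}K_0+\sum_{H\in\mathcal P_K}\Big(\operatorname{rk}H-\max\big(1,\operatorname{rk}(H\cap K_0)\big)\Big).
\end{equation}
Indeed, the step that uses $H$ raises the rank by at most $\operatorname{rk}H-\operatorname{rk}(H\cap K_t)$, where $H\cap K_t$ is nonempty and contains $H\cap K_0$; each $H$ is used at most once; and the terms of unused $H$ are nonnegative.

\subsection*{Absorbing several flats at once}
We need a counterpart of \eqref{eq:sat} for $m$, a lower bound for $m(K)$ in which $H$ contributes $m(H)-m(H\cap K_0)$. The step-by-step argument does not give it: supermodularity yields the gain $m(H)-m(H\cap K_t)$, which can be smaller. The bound holds under a rank condition. For flats $A\subseteq X$ put $r_A(X)=\operatorname{rk}X-\operatorname{rk}A$. Flats $H_1,\dots,H_k\supsetneq A$ are \emph{spread over $A$} if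
\[ r_A\Big(\bigvee_{j\in J}H_j\Big)\ge\sum_{j\in J}\big(r_A(H_j)-1\big)+2\qquad\text{for all }J\subseteq\{1,\dots,k\}\text{ with }|J|\ge2 . \]
Subfamilies of a spread family are spread. For $J=\{i,j\}$ the condition reads $r_A(H_i\vee H_j)\ge r_A(H_i)+r_A(H_j)$, and submodularity then gives $H_i\cap H_j=A$.

\begin{lemma}\label{lem:spread}
Let $A\subseteq G\subseteq K$ be flats and let $H_1,\dots,H_k\subseteq K$ be spread over $A$. Then
\[ m(K)+\sum_jm(G\cap H_j)\ \ge\ m(G)+\sum_jm(H_j). \]
\end{lemma}

\begin{proof}
We use induction on the pair $(r_A(K),k)$ in lexicographic order. The case $k=0$ is monotonicity, and for $k=1$ we have $m(K)\ge m(G\vee H_1)\ge m(G)+m(H_1)-m(G\cap H_1)$. Let $k\ge2$. If $H_j\subseteq G$ for some $j$, its two terms cancel and we delete $H_j$. If $G\cap H_j=A$ for all $j$, Lemma \ref{lem:super} applied to $H_1,\dots,H_k,G$ (without $G$ if $G=A$) gives $m(K)+k\,m(A)\ge m(G)+\sum_jm(H_j)$, which is the claim.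

In the remaining case, after renumbering, $B=G\cap H_1$ satisfies $A\subsetneq B\subsetneq H_1$. We want to replace the base $A$ by $B$. For nonempty $I\subseteq\{2,\dots,k\}$ put $X_I=B\vee\bigvee_{i\in I}H_i$. For $i\ge2$ we have $B\cap H_i\subseteq H_1\cap H_i=A$, so $B\cap H_i=A$. Hence $X_I\supsetneq B$, and $r_B(X_{\{i\}})\le r_A(H_i)$ by submodularity. The flats $H_1,X_{\{2\}},\dots,X_{\{k\}}$ need not be spread over $B$, so we merge. Consider partitions of $\{2,\dots,k\}$ in which every part $I$ satisfies
\begin{equation}\label{eq:inv}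
r_B(X_I)-1\le\sum_{i\in I}\big(r_A(H_i)-1\big).
\end{equation}
The partition into singletons is one. Suppose that $H_1$ and the $X_I$, for $I$ a part, are not spread over $B$. Then some subfamily $\mathcal Y$ with at least two members has $r_B(\bigvee\mathcal Y)-1\le\sum_{Y\in\mathcal Y}(r_B(Y)-1)$. Suppose that $\mathcal Y$ contains $H_1$ and parts with union $I'\neq\emptyset$. Its join is $H_1\vee\bigvee_{i\in I'}H_i$, because $B\subseteq H_1$. Using \eqref{eq:inv} and adding $r_A(B)$ to both sides, we get
\[ r_A\Big(H_1\vee\bigvee_{i\in I'}H_i\Big)-1\le\big(r_A(H_1)-1\big)+\sum_{i\in I'}\big(r_A(H_i)-1\big), \]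
which contradicts the hypothesis for $J=\{1\}\cup I'$. So $\mathcal Y$ consists of flats $X_I$ only. Merge these parts into their union $I'$. Then $X_{I'}=\bigvee\mathcal Y$, and the inequality for $\mathcal Y$ with \eqref{eq:inv} for the old parts gives \eqref{eq:inv} for $I'$. The number of parts drops, so we end with parts $I_1,\dots,I_t$ such that $H_1,X_{I_1},\dots,X_{I_t}$ are spread over $B$.

Induction for $B\subseteq G\subseteq K$, where $r_B(K)<r_A(K)$, gives
\[ m(K)+m(G\cap H_1)+\sum_sm(G\cap X_{I_s})\ge m(G)+m(H_1)+\sum_sm(X_{I_s}). \]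
Induction for $A\subseteq G\cap X_{I_s}\subseteq X_{I_s}$ and the flats $H_i$, $i\in I_s$, where $r_A(X_{I_s})\le r_A(K)$ and $|I_s|<k$, gives
\[ m(X_{I_s})+\sum_{i\in I_s}m(G\cap H_i)\ge m(G\cap X_{I_s})+\sum_{i\in I_s}m(H_i). \]
Adding all these inequalities proves the lemma.
\end{proof}

\begin{remark}
Disjointness of the $H_j$ is not enough. In the matroid of rank three on $\{1,2,3,4\}$ whose proper flats are the sets of size at most two, $\ell=2\alpha-x_{12}-x_{34}-x_{13}$ is nef by Lemma \ref{lem:nef3}, with $a=(1,0,1,0)$. For $A=\emptyset$, $G=13$, $H_1=12$, $H_2=34$, $K=E$ the inequality would read $2\ge3$. Here $\operatorname{rk}(H_1\vee H_2)=3<4$.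
\end{remark}

\section{Effectivity of adjoint classes}\label{sec:eff}

For a real number $\tau$ put
\[ D_\tau=(d-\tau)\alpha-\sum_Fv(F)x_F . \]
Thus $D_{n-1}=\ell+\kappa_M$, and $D_n=\ell+\kappa_M-\alpha$ is the class in Theorem \ref{thm:strict}(3).

\begin{proposition}\label{prop:eff}
Let $\ell$ be nef and $0<\tau\le n$. Then $D_\tau$ is effective if and only if $v(\mathcal P)\le d-\tau$ for every packing $\mathcal P\ne\{E\}$.
\end{proposition}

The condition is necessary for any $\ell$. Since $v$ vanishes on atoms, $D_\tau$ is written in normal form, so by Lemma \ref{lem:reps} it is effective if and only if there is $b\ge0$ on atoms with $b(E)=d-\tau$ and $b(F)\ge v(F)$ for nonempty proper $F$. Then $v(\mathcal P)\le\sum_{F\in\mathcal P}b(F)\le d-\tau$ by disjointness. Sufficiency needs nefness: on $\{1,2,3\}$ with all subsets flats, take $d=3$, $m=2$ on the flats of rank two, and $\tau=2$. The packings other than $\{E\}$ have at most one member and satisfy $v(\mathcal P)\le1$, but $b_i+b_j\ge1$ for all pairs forces $b(E)\ge3/2$.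

\begin{proof}[Proof of sufficiency]
Put $\sigma(\mathcal P)=\sum_{H\in\mathcal P}(\operatorname{rk}H-1)$ for $\mathcal P\ne\{E\}$ and $\sigma(\{E\})=\tau$. The hypothesis becomes
\begin{equation}\label{eq:hyp}
\sigma(\mathcal P)-m(\mathcal P)\ge\tau-d\qquad\text{for all packings }\mathcal P,
\end{equation}
with equality for $\{E\}$. We look for a decomposition like \eqref{eq:twostep}. The single scaling $(1-\theta)\ell$ with $\theta=\tau/d$ fails when $\theta m(F)>\operatorname{rk}F-1$ for some $F$. So we raise $\theta$ from $0$ and record the packings at which $\sigma-\theta m$ stops being smallest at the current packing.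

\emph{Step 1: the chain.} We construct packings $\emptyset=\mathcal P_0<\mathcal P_1<\dots<\mathcal P_s=\{E\}$ and numbers $0<\theta_1<\dots<\theta_s\le1$ such that for $1\le i\le s$:
\begin{enumerate}
\item[(a)] $\sigma(\mathcal Q)-\theta_im(\mathcal Q)\ge\sigma(\mathcal P_{i-1})-\theta_im(\mathcal P_{i-1})$ for all $\mathcal Q\ge\mathcal P_{i-1}$;
\item[(b)] equality holds in (a) for $\mathcal Q=\mathcal P_i$;
\item[(c)] $\sigma(\mathcal Q)>\sigma(\mathcal P_{i-1})$ for all $\mathcal Q>\mathcal P_{i-1}$.
\end{enumerate}
For $i=1$, (c) holds because members of packings have rank at least $2$ and $\tau>0$. Let $\mathcal P_{i-1}\ne\{E\}$ satisfy (c). Then \eqref{eq:hyp} and (c) give $d-m(\mathcal P_{i-1})\ge\tau-\sigma(\mathcal P_{i-1})>0$. Let $\theta_i$ be the minimum of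
\[ \frac{\sigma(\mathcal Q)-\sigma(\mathcal P_{i-1})}{m(\mathcal Q)-m(\mathcal P_{i-1})} \]
over all $\mathcal Q>\mathcal P_{i-1}$ with $m(\mathcal Q)>m(\mathcal P_{i-1})$. The packing $\{E\}$ is allowed and its ratio is at most $1$; all ratios are positive by (c). So $0<\theta_i\le1$. Property (a) holds by the choice of $\theta_i$ if $m(\mathcal Q)>m(\mathcal P_{i-1})$, and otherwise $m(\mathcal Q)=m(\mathcal P_{i-1})$ by \eqref{eq:mono} and (a) follows from (c). Let $\mathcal P_i$ be maximal among the $\mathcal Q\ge\mathcal P_{i-1}$ with equality in (a). A minimizer of the ratio gives equality and lies strictly above $\mathcal P_{i-1}$, so $\mathcal P_i>\mathcal P_{i-1}$. If $\mathcal Q>\mathcal P_i$, then (a) is strict for $\mathcal Q$ by maximality, so with (b) and \eqref{eq:mono}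
\[ \sigma(\mathcal Q)-\sigma(\mathcal P_i)>\theta_i\big(m(\mathcal Q)-m(\mathcal P_i)\big)\ge0 . \]
This is (c) for the next step, and it shows $\theta_{i+1}>\theta_i$. There are finitely many packings, so the chain reaches $\{E\}$.

For Steps 2 and 3 fix $i$ and put $\mathcal P=\mathcal P_{i-1}$, $\theta=\theta_i$.

\emph{Step 2: $\mathcal P$ is spread over $\emptyset$.} Let $\mathcal J\subseteq\mathcal P$ have at least two members, let $K_0=\bigvee\mathcal J$, and let $K$ be a saturation of $K_0$. In \eqref{eq:sat} the members of $\mathcal J$ contribute $0$, so $\operatorname{rk}K-1\le\operatorname{rk}K_0-1+\sum_{H\in\mathcal P_K\setminus\mathcal J}(\operatorname{rk}H-1)$. On the other hand $\mathcal P[K]>\mathcal P$, since $K$ replaces at least two members. If $K\ne E$, (c) gives $\operatorname{rk}K-1>\sum_{H\in\mathcal P_K}(\operatorname{rk}H-1)$. If $K=E$, then $\mathcal P_K=\mathcal P$ and the same inequality reads $n\ge\tau>\sigma(\mathcal P)$; this uses $\tau\le n$. Hence $\operatorname{rk}K_0-1>\sum_{H\in\mathcal J}(\operatorname{rk}H-1)$, as required.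

\emph{Step 3: the key inequality.} Put $u(X)=\operatorname{rk}X-1-\theta m(X)$ for nonempty flats $X$. We claim that for every nonempty proper flat $G$
\begin{equation}\label{eq:key}
u(G)\ \ge\sum_{H\in\mathcal P,\ H\cap G\ne\emptyset}u(G\cap H).
\end{equation}
Let $K$ be a saturation of $G$. If $\operatorname{rk}K=1$, then $G=K$ is an atom that meets no member of $\mathcal P$, and \eqref{eq:key} reads $0\ge0$. Otherwise (a) for $\mathcal Q=\mathcal P[K]$ gives
\[ u(K)\ge\sum_{H\in\mathcal P_K}u(H). \]
For $K\ne E$ this follows by cancelling the common members, and for $K=E$ from $u(E)=n-\theta d\ge\tau-\theta d\ge\sigma(\mathcal P)-\theta m(\mathcal P)$. In the other direction, \eqref{eq:sat} with $K_0=G$ bounds $\operatorname{rk}K$ from above, and Lemma \ref{lem:spread} with $A=\emptyset$, which applies to $\mathcal P_K$ by Step 2, gives $m(K)\ge m(G)+\sum_{H\in\mathcal P_K}\big(m(H)-m(G\cap H)\big)$. Since $\theta>0$, together they give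
\[ u(K)\le u(G)+\sum_{H\in\mathcal P_K,\ H\cap G\ne\emptyset}\big(u(H)-u(G\cap H)\big)+\sum_{H\in\mathcal P_K,\ H\cap G=\emptyset}u(H). \]
Every member of $\mathcal P$ that meets $G$ meets $K$ and so lies in $\mathcal P_K$. Comparing the two bounds for $u(K)$ gives \eqref{eq:key}.

\emph{Step 4: the decomposition.} For a nonempty flat $F$ put
\[ \mu_i(F)=\sum_{H\in\mathcal P_i}m(F\cap H),\qquad \Theta(F)=\sum_{i=1}^s\theta_i\big(\mu_i(F)-\mu_{i-1}(F)\big). \]
Then $\mu_0(F)=0$, $\mu_s(F)=m(F)$ and $\mu_i(E)=m(\mathcal P_i)$. By (b), $\Theta(E)=\sum_i\big(\sigma(\mathcal P_i)-\sigma(\mathcal P_{i-1})\big)=\tau$. Let $F$ be proper and put $\sigma_i(F)=\sum(\operatorname{rk}(F\cap H)-1)$, summed over the $H\in\mathcal P_i$ that meet $F$. Fix $i$, apply \eqref{eq:key} to $G=F\cap B$ for each $B\in\mathcal P_i$ that meets $F$, and add. The left sides add up to $\sigma_i(F)-\theta_i\mu_i(F)$. Each $H\in\mathcal P_{i-1}$ lies in one member $B$ of $\mathcal P_i$ and is disjoint from the others, so each $H$ that meets $F$ occurs exactly once on the right, with $G\cap H=F\cap H$.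 The right sides add up to $\sigma_{i-1}(F)-\theta_i\mu_{i-1}(F)$. Therefore $\theta_i\big(\mu_i(F)-\mu_{i-1}(F)\big)\le\sigma_i(F)-\sigma_{i-1}(F)$, and summation over $i$ gives
\[ \Theta(F)\le\sigma_s(F)-\sigma_0(F)=\operatorname{rk}F-1 . \]
Put $\theta_{s+1}=1$. Summation by parts gives $\sum_{i=1}^s(\theta_{i+1}-\theta_i)\mu_i(F)=m(F)-\Theta(F)$ for all nonempty $F$, including $E$. Since $\sum_{H\in\mathcal P_i}\ell_H=\mu_i(E)\alpha-\sum_F\mu_i(F)x_F$, we obtain
\[ D_\tau=\sum_{i=1}^s(\theta_{i+1}-\theta_i)\sum_{H\in\mathcal P_i}\ell_H+\sum_F\big(\operatorname{rk}F-1-\Theta(F)\big)x_F . \]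
All coefficients are nonnegative, and the $\ell_H$ are effective by Corollary \ref{cor:ellH}.
\end{proof}

\section{The induction}\label{sec:ind}

By \eqref{eq:rec}, Theorem \ref{thm:main} follows once $w(x_F)\ge0$ and $\ell+\kappa_M=D_{n-1}$ is effective. The second condition can fail, for instance for $\ell=d\alpha$ with $d<n-1$, where $D_{n-1}$ has negative degree. In such cases we want $w$ to vanish. So the induction must carry a second statement, that positivity implies the packing inequalities. Part (A) below is Theorem \ref{thm:main}.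

\begin{proposition}\label{prop:AB}
Let $M$ be loopless of rank $n+1$ and let $\ell$ be integral and nef.
\begin{enumerate}
\item[(A)] $N_M(\ell)\ge0$.
\item[(B)] If $N_M(\ell)>0$, then $v(\mathcal P)\le v(E)$ for every packing $\mathcal P$.
\end{enumerate}
\end{proposition}

\begin{proof}
We use induction on $n$. For $n=0$ we have $\ell=0$, $N_M(\ell)=1$, $v(E)=0$, and the only packing is empty. Let $n\ge1$ and assume (A) and (B) for all smaller ranks. By Lemmas \ref{lem:res} and \ref{lem:trunc} and (A),
\begin{equation}\label{eq:wpos}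
w(x_F)\ge0\ \text{ for all }F,\qquad w(\alpha)=N_{TM}(\rho\ell)\ge0,
\end{equation}
and $w(x_F)>0$ implies $N_{M|F}(\ell|F)>0$.

\emph{Proof of} (A). If $n=1$, then $\ell=d\alpha$ and $N_M(\ell)=d\ge0$ by Lemma \ref{lem:super}. Let $n\ge2$. If $w(\alpha)=0$, then $\sum_{F\supseteq i}w(x_F)=0$ for every atom $i$, so all $w(x_F)$ vanish and $N_M(\ell)=0$ by \eqref{eq:rec}. Let $w(\alpha)>0$. We check the condition of Proposition \ref{prop:eff} for $\tau=n-1>0$ and a packing $\mathcal P\ne\{E\}$. If all members have rank at most $n-1$, then $\mathcal P$ is a packing of proper flats of $TM$. As $N_{TM}(\rho\ell)>0$, part (B) for $TM$ and Lemma \ref{lem:truncv} give $v(\mathcal P)\le d-n+1$. If some member has rank $n$, then $\sum_{F\in\mathcal P}(\operatorname{rk}F-1)\ge n-1$ and $m(\mathcal P)\le d$ by \eqref{eq:mono}, so again $v(\mathcal P)\le d-n+1$. Hence $\ell+\kappa_M$ is effective, and \eqref{eq:rec} and \eqref{eq:wpos} give $nN_M(\ell)\ge0$.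

\emph{Proof of} (B). Suppose that $Q=\max_{\mathcal P}v(\mathcal P)>v(E)=d-n$. We show $N_M(\ell)\le0$. By integrality, $Q\ge d-n+1$. Among the packings with $v(\mathcal P)=Q$ choose one, $\mathcal P=\{F_1,\dots,F_k\}$, that is maximal for $\le$; here $k=0$ is allowed, and $\mathcal P\ne\{E\}$. Put $f_j=\operatorname{rk}F_j$. The plan is to show that the violation survives every truncation $T_SM$ with $S$ inside a member of $\mathcal P$, so that $w(\alpha_S)=0$ by induction, and to feed these relations into \eqref{eq:rec}. For the members of $\mathcal P$ to remain flats of $T_SM$ we need their ranks to add.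

\emph{Claim 1: $\operatorname{rk}(F_i\vee F_j)=f_i+f_j$ for $i\ne j$.} Otherwise $K_0=F_i\vee F_j$ has rank at most $f_i+f_j-1$. Let $K$ be a saturation of $K_0$. By \eqref{eq:sat},
\[ \operatorname{rk}K-1\le(f_i+f_j-2)+\sum_{F\in\mathcal P_K\setminus\{F_i,F_j\}}(\operatorname{rk}F-1)=\sum_{F\in\mathcal P_K}(\operatorname{rk}F-1), \]
and $m(K)\ge m(\mathcal P_K)$ by \eqref{eq:mono}. So $v(K)\ge v(\mathcal P_K)$ and $v(\mathcal P[K])\ge Q$. If $K=E$ this contradicts $Q>v(E)$. If $K\ne E$, then $\mathcal P[K]>\mathcal P$ contradicts the maximality of $\mathcal P$.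

\emph{Claim 2: $w(\alpha_S)=0$ for every flat $S\subseteq F_j$ of rank at least $2$.} Here $n\ge2$, as $F_j$ is a proper flat of rank at least $2$. Let $T=T_SM$ and let $\delta$ be as in Lemma \ref{lem:truncv}. The flat $F_j$ contains $S$, so it is a $T$-flat. For $i\ne j$ the flat $F_i$ is disjoint from $S$, and Claim 1 with submodularity for $F_i\vee S$ and $F_j$ gives $f_i+f_j\le\operatorname{rk}(F_i\vee S)+f_j-\operatorname{rk}S$. So $\operatorname{rk}(F_i\vee S)\ge f_i+2$, and $F_i$ is a $T$-flat of $T$-rank $f_i\ge2$. By Lemma \ref{lem:truncv},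
\[ \sum_iv_T(F_i)=Q+1-\delta>v(E)+1-\delta=v_T(E). \]
If $F_j$ has $T$-rank one, then $v_T(F_j)=0$ and we drop it. In either case we have a packing of $T$ that violates (B), so $N_T(\rho\ell)\le0$. With (A) for $T$ and Lemma \ref{lem:trunc}, $w(\alpha_S)=N_T(\rho\ell)=0$.

\emph{Conclusion.} Fix $j$. Define integers $k_S$ for flats $S\subseteq F_j$ recursively by $\sum_{S\subseteq G}k_S=v(G)$ for all flats $G\subseteq F_j$. Since $v$ vanishes on $\emptyset$ and on atoms, $k_S=0$ if $\operatorname{rk}S\le1$. By \eqref{eq:alphaS},
\[ \sum_{\operatorname{rk}S\ge2}k_S\alpha_S=v(F_j)\alpha-\sum_Fv(F\cap F_j)x_F , \]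
and Claim 2 gives $v(F_j)\,w(\alpha)=\sum_Fv(F\cap F_j)\,w(x_F)$. Let $F$ satisfy $w(x_F)>0$. The flats $F\cap F_j$ of rank at least $2$ form a packing of $M|F$, and the others have $v=0$. Part (B) for $M|F$, whose excess function is the restriction of $v$ by Lemma \ref{lem:res}, gives $\sum_jv(F\cap F_j)\le v(F)$. Summing over $j$,
\[ Q\,w(\alpha)=\sum_Fw(x_F)\sum_jv(F\cap F_j)\le\sum_Fw(x_F)\,v(F), \]
and \eqref{eq:rec} gives $nN_M(\ell)\le(d-n+1-Q)\,w(\alpha)\le0$.
\end{proof}

\begin{remark}
Integrality enters in the step from $Q>d-n$ to $Q\ge d-n+1$, and it cannot be dropped. For real $c_S$ one can define $e(\ell)$ by binomial series, and then the nef class $\ell=\frac12\alpha$ in rank three has $\deg e_2(\ell)=\binom{1/2}2=-\frac18$.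
\end{remark}

\section{Strict positivity, bounds and graded pieces}\label{sec:more}

\begin{proof}[Proof of Theorem \ref{thm:strict}]
Atoms have $v=0$, so (2) says that $v(\mathcal P)\le d-n$ for all packings $\mathcal P\ne\{E\}$. Thus (1) implies (2) by Proposition \ref{prop:AB}(B), and (2) is equivalent to (3) by Proposition \ref{prop:eff} with $\tau=n$. Recall that \eqref{eq:wpos} holds for $\ell$.

We prove that (2) implies (1) and the lower bound, by induction on $n$. If $n=1$, then $N_M(\ell)=d$, $N_{TM}(\rho\ell)=1$, and (2) for $\mathcal P=\emptyset$ gives $d\ge1$. Let $n\ge2$. By Lemma \ref{lem:truncv}, condition (2) for $(TM,\rho\ell)$ asks for the weaker bound $d-n+1$ for sets of flats of rank at most $n-1$, with the same $v$; so it holds, and $w(\alpha)=N_{TM}(\rho\ell)>0$ by induction. By (3), $\ell+\kappa_M=D_n+\alpha$ with $D_n$ effective. Then \eqref{eq:rec} and \eqref{eq:wpos} give $nN_M(\ell)\ge w(\alpha)>0$.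

For the upper bound, let $\ell$ be any integral nef class. If $w(x_F)>0$, then $N_{M|F}(\ell|F)>0$, and Proposition \ref{prop:AB}(B) for the empty packing of $M|F$ gives $v(F)\ge0$. So \eqref{eq:rec} gives $nN_M(\ell)\le(d-n+1)N_{TM}(\rho\ell)$.

Next we show $N_M(\ell)\le\binom dn$. If $0\le d<n$, then (2) fails for $\mathcal P=\emptyset$, so $N_M(\ell)=0=\binom dn$. If $d\ge n$, use induction on $n$. For $n=1$ we have equality. For $n\ge2$ the class $\rho\ell$ has degree $d$, so $N_M(\ell)\le\frac{d-n+1}n\binom d{n-1}=\binom dn$.

Finally let $\ell=d\alpha$ with $d\ge0$, which is nef by Example \ref{ex:nef}. Then $e(\ell)=(1+\alpha)^d$, so $N_M(\ell)=\binom dn$ and $N_{TM}(\rho\ell)=w(\alpha)=\binom d{n-1}$. For $d\ge n$ this gives equality on the right, and for $d=n$ it gives $\frac1n\binom n{n-1}=1=\binom nn$, equality on the left.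
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:graded}]
The first inequality says that $e_j(\ell)$ is flag-nonnegative. We use induction on the number $n-j$ of flats, for all $M$ at once. For $j=n$ it is Theorem \ref{thm:main}. For $j<n$ apply $\iota_{F_1}^*$ to $e_j(\ell)x_{F_2}\cdots x_{F_{n-j}}$. By Lemma \ref{lem:res}, only the component of top degree $\operatorname{rk}F_1-1$ of $e(\ell|F_1)$ contributes, and
\[ \deg\big(e_j(\ell)\,x_{F_1}\cdots x_{F_{n-j}}\big)=N_{M|F_1}(\ell|F_1)\cdot\deg_{M/F_1}\big(e_{j'}(\ell/F_1)\,x_{F_2\setminus F_1}\cdots x_{F_{n-j}\setminus F_1}\big) \]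
with $j'=j-\operatorname{rk}F_1+1$. The classes $\ell|F_1$ and $\ell/F_1$ are integral and nef. The first factor is nonnegative by Theorem \ref{thm:main}, and the second by induction. The second inequality of the theorem follows by applying Lemma \ref{lem:products} to $e_j(\ell)$ and $\eta_1,\dots,\eta_{n-j}$ in turn.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AHK} Adiprasito, Huh, and Katz, \emph{Hodge theory for combinatorial geometries}.

\bibitem{BHMPW} Braden, Huh, Matherne, Proudfoot, and Wang, \emph{A semi-small decomposition of the Chow ring of a matroid}.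

\bibitem{Cheng} Ronnie Cheng, \emph{On the tangent bundle and the divisor theory of a general matroid}, arXiv:2510.06609 (2025).

\end{thebibliography}
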